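# Smooth invariant densities for random switching between two linear flows

## Smoothness off the two boundary curves

**Theorem 1.** Let $\alpha,\beta>0$ with $\alpha\neq\beta$, and let $\lambda_0,\lambda_1>0$. Consider the process $(X_t,\xi_t)\in\mathbb R^2\times\{0,1\}$ in which $X_t$ follows the vector field
$$u_0(x_1,x_2)=(-\alpha x_1,-\beta x_2)\quad\text{while }\xi_t=0,\qquad u_1(x_1,x_2)=(\alpha(1-x_1),\beta(1-x_2))\quad\text{while }\xi_t=1,$$
and $\xi$ switches from $0$ to $1$ at rate $\lambda_0$ and from $1$ to $0$ at rate $\lambda_1$, with independent exponential waiting times. Let $\Gamma$ be the closed region bounded by the $u_0$-trajectory of $(1,1)$ and the $u_1$-trajectory of $(0,0)$, and let $\rho_0,\rho_1$ be the invariant densities on $\mathbb R^2\times\{0\}$ and $\mathbb R^2\times\{1\}$. Then $\rho_0,\rho_1$ coincide a.e. with functions in $C^\infty(\mathbb R^2\setminus\partial\Gamma)$. In particular they are $C^\infty$ in the interior of $\Gamma$.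

Let us unpack this. Between switches the motion is deterministic, and the only randomness is in the switching times; such a process is called a piecewise deterministic Markov process (PDMP). The field $u_0$ pulls everything to $(0,0)$, and $u_1$ pulls everything to $(1,1)$. A probability measure on $\mathbb R^2\times\{0,1\}$ is *invariant* if the process started from it has that law at every time. It is known that this PDMP has exactly one invariant probability measure and that this measure is absolutely continuous. We write it as $\rho_0(x)\,dx$ on the sheet $\xi=0$ and $\rho_1(x)\,dx$ on the sheet $\xi=1$, so $\int(\rho_0+\rho_1)=1$.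

Write $A=\mathrm{diag}(\alpha,\beta)$ and $\mathbb 1=(1,1)$, so that $u_i(x)=A(i\mathbb 1-x)$. The two trajectories, with their limit points, are
$$C_0=\{e^{-Ar}\mathbb 1:r\ge 0\}\cup\{0\},\qquad C_1=\{\mathbb 1-e^{-Ar}\mathbb 1:r\ge0\}\cup\{\mathbb 1\}.$$
They are the graphs over $[0,1]$ of $x_2=x_1^{\beta/\alpha}$ and of $1-x_2=(1-x_1)^{\beta/\alpha}$. One graph is strictly convex and the other strictly concave, so they lie strictly on opposite sides of the diagonal except at the endpoints. They meet only at $0$ and $\mathbb 1$, and $\partial\Gamma=C_0\cup C_1$. For $\alpha=1$, $\beta=2$ the set $\Gamma$ is the lens $x_1^2\le x_2\le 2x_1-x_1^2$.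

The one-dimensional analogue can be done by hand. Switch between $v_0(x)=-ax$ and $v_1(x)=a(1-x)$, $a>0$. Stationarity says $(v_0\rho_0)'=-\lambda_0\rho_0+\lambda_1\rho_1$ and $(v_1\rho_1)'=\lambda_0\rho_0-\lambda_1\rho_1$ on $(0,1)$. Adding these and taking zero total flux gives $x\rho_0=(1-x)\rho_1$. Call this function $w$. Then $-aw'=-\lambda_0w/x+\lambda_1w/(1-x)$, so $w=c\,x^{\lambda_0/a}(1-x)^{\lambda_1/a}$ and
$$\rho_0(x)=c\,x^{\lambda_0/a-1}(1-x)^{\lambda_1/a},\qquad \rho_1(x)=c\,x^{\lambda_0/a}(1-x)^{\lambda_1/a-1}.$$
These are smooth on $(0,1)$ and may blow up at $0$ and $1$. In the plane the marginals of $\rho_0,\rho_1$ in $x_1$ and $x_2$ are given by these formulae with $a=\alpha$ and $a=\beta$, but they do not determine the joint densities. We use only one consequence: the marginals live on $[0,1]$, so $\rho_i=0$ a.e. outside $[0,1]^2$.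

Yuri Bakhtin, Tobias Hurth, Sean D. Lawley, Jonathan C. Mattingly, "Singularities of invariant densities for random switching between two linear ODEs in 2D", arXiv:2009.01299 (2020), is the source of the problem: the conjecture to be proved or disproved is that $\rho_0,\rho_1$ are $C^\infty$ in the interior of $\Gamma$ for all rates and all $\alpha\ne\beta$. Theorem 1 says yes. The condition $\alpha\neq\beta$ matters: for $\alpha=\beta$ both curves are the diagonal segment, $\Gamma$ has empty interior, and $X_{t,1}-X_{t,2}$ decays to $0$, so there is no invariant density in the plane.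

After the proof we prove two further results: a $d$-dimensional version in which the densities are singular at every boundary point (Theorem 2), and a planar classification (Theorem 3).

## Endpoints of paths with zero, one and two switches

Put $v(r)=Ae^{-Ar}\mathbb 1=(\alpha e^{-\alpha r},\beta e^{-\beta r})$. Since $\dot X=A(\xi\mathbb 1-X)$, variation of constants gives
$$X_T=e^{-AT}X_0+\int_0^T\xi_s\,v(T-s)\,ds. \tag{1}$$
So the endpoint is a function of the switching times. Start at $(x,i)$ and let the switches in $(0,T)$ be $t_1<\dots<t_n$. Then $\xi_s=i+\sum_k\sigma_k1_{\{t_k\le s\}}$ with $\sigma_k=(-1)^{i+k-1}$. The final state is $j=i+\sum_k\sigma_k$. As $\frac{d}{ds}e^{-A(T-s)}\mathbb 1=v(T-s)$, integration by parts turns (1) into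
$$F(t)=F_n^{x,i}(t)=e^{-AT}x+j\mathbb 1-i\,e^{-AT}\mathbb 1-\sum_{k=1}^n\sigma_k\,e^{-A(T-t_k)}\mathbb 1,\qquad \partial_{t_k}F=-\sigma_k\,v(T-t_k). \tag{2}$$

*No switch.* $F=i\mathbb 1+e^{-AT}(x-i\mathbb 1)$, which for large $T$ is close to a corner of the lens.

*One switch.* For $i=0$ we get $F=(\mathbb 1-e^{-A(T-t_1)}\mathbb 1)+e^{-AT}x$, and for $i=1$ we get $F=e^{-A(T-t_1)}\mathbb 1+e^{-AT}(x-\mathbb 1)$. So $F$ lies within $O(e^{-\min(\alpha,\beta)T})$ of $C_1$ or $C_0$. Paths with at most one switch end near $\partial\Gamma$.

*Two switches.* With $r_k=T-t_k$, the Jacobian determinant of $F$ in $(t_1,t_2)$ has absolute value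
$$\alpha\beta\,\big|e^{-\alpha r_1-\beta r_2}-e^{-\beta r_1-\alpha r_2}\big|,$$
which vanishes if and only if $(\alpha-\beta)(r_1-r_2)=0$, i.e. $t_1=t_2$ (here $\alpha\ne\beta$ enters). When $t_1=t_2$ the two switches cancel and the path effectively has none. So two genuinely different switching times move the endpoint in all directions, and paths without two such times end near $\partial\Gamma$.

This suggests a proof. By invariance, $\rho_j$ is the law of the endpoint at time $T$. Integrate by parts in the switching times to bound $\int\partial^\gamma f\,\rho_j$ by $C_\gamma\|f\|_\infty$ for test functions $f$ supported away from $\partial\Gamma$.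

## Moving one switching time at a time, and its boundary terms

The first idea is to pick two switching times $t_k,t_l$, write $\nabla f(F)$ through $\partial_{t_k}(f\circ F)$ and $\partial_{t_l}(f\circ F)$ by inverting a $2\times2$ matrix, and integrate by parts on the simplex
$$\Delta_n=\{0<t_1<\dots<t_n<T\}.$$
Two things go wrong.

First, there are boundary terms. Already for $n=2$,
$$\int_{\Delta_2}\partial_{t_1}(f\circ F)\,dt=\int_0^T\big[f(F_2(t_2,t_2))-f(F_2(0,t_2))\big]dt_2 .$$
In general, on the face $t_k=t_{k+1}$ the two terms in (2) cancel because $\sigma_k+\sigma_{k+1}=0$, so $F_n$ becomes $F_{n-2}$ of the remaining $n-2$ times. If we started from $\partial^\gamma f$, the boundary term still contains derivatives of $f$ of order $|\gamma|-1$, now on a face where two switches have disappeared. These derivatives must be removed again, on faces, then on faces of faces.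

Second, the inverse matrix is singular. Its determinant is $O(|t_k-t_l|)$, and $\int_{\Delta_2}|t_1-t_2|^{-1}dt=\infty$. For larger $n$ no fixed pair of times can be used, because any given pair may be close together while other switches place the endpoint well inside $\Gamma$.

## Time changes and fast oscillation

We avoid the boundary by moving all switching times with one time change. Take a smooth $h$ on $[0,T]$ with $h(0)=h(T)=0$ and deform $t_k\mapsto t_k+\epsilon h(t_k)$. For small $\epsilon$ the map $t\mapsto t+\epsilon h(t)$ is increasing and fixes $0$ and $T$, so it preserves the ordering. The corresponding field $\sum_kh(t_k)\partial_{t_k}$ is tangent to every face of $\Delta_n$, and there are no boundary terms. For $n=1$ this is just $\int_0^ThG'=-\int_0^Th'G$.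

The price is that the field moves all times together, and cancellations are possible. Fix a unit vector $\zeta$ and put $g(t)=\zeta\cdot v(T-t)$. The endpoint moves in direction $\zeta$ at speed
$$-\sum_k\sigma_k h(t_k)g(t_k)=\int_0^T\xi_s\,(hg)'(s)\,ds, \tag{3}$$
where we used, for any $C^1$ function $\varphi$ with $\varphi(0)=\varphi(T)=0$, the identity $\sum_k\sigma_k\varphi(t_k)=-\int_0^T\xi_s\varphi'(s)\,ds$.

*Exact degeneracy is harmless.* Suppose (3) vanishes for every $h$. The function $g$ has at most one zero (shown in Step 2). On each side of it, $hg$ can be any test function. So $\xi$ is a.e. constant on each side, the path has at most one switch, and it ends near $\partial\Gamma$.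

*Approximate degeneracy is not.* Let $t_k=kT/(n+1)$. As $n\to\infty$, $\int_0^T\xi_s\varphi(s)ds\to\frac12\int_0^T\varphi$ for continuous $\varphi$, so by (3) the speed tends to $\frac12\int_0^T(hg)'=0$ for each fixed $h$. Meanwhile $F\to\frac12\mathbb 1+e^{-AT}(x-\frac12\mathbb 1)$, which for large $T$ is near the centre $(\frac12,\frac12)$ of the lens. This is an interior point, since $2^{-\beta/\alpha}$ and $1-2^{-\beta/\alpha}$ lie strictly on opposite sides of $\frac12$. So the degeneracy sits over interior points and cannot be cut away.

What helps is counting. A path with $n$ switches has at most $n+1$ constancy intervals, so it cannot hide at scales finer than about $1/n$. Test functions at scale $1/n$ detect it, and they cost only powers of $n$. On the other hand, the measure of the set of paths with $n$ switches is at most $(\max(\lambda_0,\lambda_1)T)^n/n!$. Polynomial losses in $n$ are beaten by the factor $1/n!$. We now make this precise.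

## Proof of Theorem 1: integration by parts along time changes

Some letters are chosen so that the steps can be reused later. We write $d=2$, $e=\mathbb 1$, $\mu_i(dx)=\rho_i(x)\,dx$, $Q=[0,1]^2$ (a compact set with $\mu_i(Q^c)=0$) and $\mathcal B=\partial\Gamma$. Only Steps 2 and 6 use anything specific to the plane.

**Step 1 (a regularity criterion).** The purpose is to reduce smoothness to a family of inequalities.

**Lemma 1.** Let $U\subset\mathbb R^d$ be open and let $\nu$ be a finite measure such that for every multi-index $\gamma$ there is $C_\gamma$ with $\big|\int\partial^\gamma f\,d\nu\big|\le C_\gamma\|f\|_\infty$ for all $f\in C_c^\infty(U)$. Then $\nu|_U$ has a $C^\infty$ density.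

For instance, for $\nu=1_{\{x>0\}}dx$ on $U=(-1,1)$ we have $\int f'd\nu=-f(0)$, which is fine, but $\int f''d\nu=-f'(0)$ is not controlled by $\|f\|_\infty$. The jump is detected at order two.

*Proof.* Let $\chi_0\in C_c^\infty(U)$ and $e_\theta(x)=e^{-i\theta\cdot x}$. On products, "differentiate the first factor" equals "differentiate the product" minus "differentiate the second factor". These operations commute, so the binomial formula gives
$$\chi_0\,\partial^\gamma e_\theta=\sum_{\gamma'\le\gamma}(-1)^{|\gamma-\gamma'|}\binom{\gamma}{\gamma'}\partial^{\gamma'}\big(e_\theta\,\partial^{\gamma-\gamma'}\chi_0\big).$$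
Integrate against $\nu$. The left side gives $(-i\theta)^\gamma\,\widehat{\chi_0\nu}(\theta)$. On the right, the hypothesis applied to real and imaginary parts of $e_\theta\partial^{\gamma-\gamma'}\chi_0\in C_c^\infty(U)$ gives a bound independent of $\theta$. So $|\theta^\gamma\widehat{\chi_0\nu}(\theta)|$ is bounded for each $\gamma$, the Fourier transform decays rapidly, and by Fourier inversion $\chi_0\nu$ has a $C^\infty$ density. Taking $\chi_0=1$ on a ball gives a $C^\infty$ density of $\nu$ on that ball. Two continuous densities agree on overlaps, so they patch to a $C^\infty$ density on $U$. $\square$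

**Step 2 (localization and constants).** The purpose is to fix a time $T$ so long that the starting point is nearly forgotten, and to control where $\zeta\cdot v(T-t)$ is small.

Fix a nonempty open $U$ with compact closure $\overline U\subset\mathbb R^d\setminus\mathcal B$, and $\chi\in C_c^\infty(\mathbb R^d\setminus\mathcal B)$ with $\chi=1$ on a neighbourhood of $\overline U$. Put $K=\operatorname{supp}\chi$ and $d_0=\operatorname{dist}(K,\mathcal B)>0$. Let $\ell=\sup_{r\ge0}|v(r)|$; in the plane $\ell=|A\mathbb 1|$. Now for the plane:

Fix $T>0$ with $\sqrt2\,e^{-\min(\alpha,\beta)T}\le d_0/3$, and then $\delta\in(0,T)$ with $3\ell\delta\le d_0/3$. For a unit vector $\zeta$ put $g_\zeta(t)=\zeta\cdot v(T-t)$. We claim there is $c_*>0$ such that for every unit $\zeta$ the set $\{t\in[0,T]:|g_\zeta(t)|<c_*\}$ has diameter at most $\delta$. If not, for each $k$ there are a unit vector $\zeta_k$ and two points at distance $>\delta$ at which $|g_{\zeta_k}|<1/k$. By compactness there is a unit $\zeta$ with $g_\zeta$ vanishing at two points at distance $\ge\delta$. But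
$$e^{\beta(T-t)}g_\zeta(t)=\alpha\zeta_1e^{(\beta-\alpha)(T-t)}+\beta\zeta_2$$
is strictly monotone in $t$ if $\zeta_1\ne0$, because $\alpha\neq\beta$, and is a nonzero constant if $\zeta_1=0$. So $g_\zeta$ has at most one zero, a contradiction.

Hence for each unit $\zeta$ there is a nonempty closed interval $I_\zeta\subset[0,T]$ of length $\le\delta$ with $|g_\zeta|\ge c_*$ on $[0,T]\setminus I_\zeta$ (the closed convex hull of the small set, or $\{0\}$ if that set is empty).

From now on $C,c>0$ denote constants, possibly changing from line to line, that depend only on $A,e,\lambda_0,\lambda_1,\chi,T,\delta,c_*$ (and on displayed indices such as $\gamma$ or $r$), never on $n,x,i,t,\zeta$.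

**Step 3 (conditioning on the number of switches).** The purpose is to write $\mu_j$ as a sum of images of explicit measures on simplices.

For $t\in\overline{\Delta_n}$ define $\xi$, $\sigma_k$, $j$ and $F$ as in (2), with $e$ for $\mathbb 1$. If some times coincide, $\xi$ is still $\{0,1\}$-valued because the partial sums of the alternating $\sigma_k$, added to $i$, lie in $\{0,1\}$. By (2), $F$ is a smooth function of $t\in\mathbb R^n$. Started in state $i$, the density of having exactly $n$ switches in $(0,T)$, at times $t\in\Delta_n$, is
$$p(t)=p_n^i(t)=\Lambda_{n,i}\,e^{-\int_0^T\lambda_{\xi_s}ds}=\Lambda_{n,i}\exp\Big(-\lambda_0T-(\lambda_1-\lambda_0)\big(jT-\sum_k\sigma_kt_k\big)\Big), \tag{4}$$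
where $\Lambda_{n,i}$ is the product of the $n$ switching rates, and we used $\int_0^T\xi_s\,ds=jT-\sum_k\sigma_kt_k$. With $\bar\lambda=\max(\lambda_0,\lambda_1)$ we have $0<p\le\bar\lambda^n$ on $\overline{\Delta_n}$. The last expression in (4) makes $p$ a smooth function on $\mathbb R^n$. Since $j\equiv i+n$ modulo $2$, invariance at time $T$ gives, for bounded measurable $f$,
$$\int f\,d\mu_j=\sum_{i\in\{0,1\}}\int\mu_i(dx)\sum_{n\equiv j-i\,(2)}\int_{\Delta_n}f\big(F_n^{x,i}(t)\big)\,p_n^i(t)\,dt. \tag{5}$$
For $n=0$ the simplex is one point of mass one.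

**Step 4 (fields tangent to all faces).** The purpose is an integration by parts formula without boundary terms.

Let $h_m(s)=\sin(\pi ms/T)$ and $V_m=\sum_{k=1}^nh_m(t_k)\partial_{t_k}$ for $m\ge1$, so $\operatorname{div}V_m=\sum_kh_m'(t_k)$. For $G$ smooth on a neighbourhood of $\overline{\Delta_n}$, $n\ge1$,
$$\int_{\Delta_n}V_mG\,dt=-\int_{\Delta_n}(\operatorname{div}V_m)\,G\,dt. \tag{6}$$
Indeed $V_mG+(\operatorname{div}V_m)G=\operatorname{div}(GV_m)$, and in the divergence theorem on the simplex the normal component of $V_m$ vanishes on each face: it is a multiple of $h_m(0)=0$ on $t_1=0$, of $h_m(T)=0$ on $t_n=T$, and of $h_m(t_k)-h_m(t_{k+1})=0$ on $t_k=t_{k+1}$. By (2),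
$$V_mF=-\sum_k\sigma_kh_m(t_k)\,v(T-t_k). \tag{7}$$

**Step 5 (two long intervals give a lower bound).** The purpose is to quantify the remark after (3): a path that takes both values on intervals of length of order $1/n$, on the same side of the small set of $g_\zeta$, can be moved in direction $\zeta$ with at most polynomial loss.

For an integer $L\ge1$ let $M=\sum_{m=1}^LV_mF\,(V_mF)^{\mathsf T}$, a symmetric nonnegative $d\times d$ matrix depending smoothly on $t\in\mathbb R^n$. Put $\ell_n=\delta/(n+1)$.

**Lemma 2.** There are constants $C,c>0$ such that with $L=L_n=\lceil C(n+1)^3\rceil$ the following holds. Let $t\in\overline{\Delta_n}$ and let $\zeta$ be a unit vector with $g(s)=\zeta\cdot v(T-s)$. Suppose an interval $I'\subset[0,T]$ with $|g|\ge c_*$ on $I'$ contains two intervals $J,J'$ of length at least $\ell_n$, with $\xi\equiv0$ on one and $\xi\equiv1$ on the other. Then $\zeta^{\mathsf T}M\zeta\ge c(n+1)^{-4}$.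

*Proof.* The interiors of $J,J'$ are disjoint; let $J$ be the left one. Shrink both to length exactly $\ell_n$, with midpoints $q<q'$. Fix once and for all $\psi\ge0$ in $C_c^\infty(-\frac12,\frac12)$ with integral $1$, and let
$$\phi(t)=\int_{-\infty}^t\frac1{\ell_n}\Big[\psi\Big(\frac{r-q}{\ell_n}\Big)-\psi\Big(\frac{r-q'}{\ell_n}\Big)\Big]dr .$$
So $\phi$ rises from $0$ to $1$ inside $J$, stays at $1$, and falls back to $0$ inside $J'$. Then $0\le\phi\le1$, the support of $\phi$ is a compact subset of the interior of $I'$, and $|\phi^{(r)}|\le C(n+1)^r$ for $r\le2$. By the identity below (3),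
$$\Big|\sum_k\sigma_k\phi(t_k)\Big|=\Big|\int_0^T\xi_s\phi'(s)\,ds\Big|=\big|\xi|_J-\xi|_{J'}\big|=1. \tag{8}$$

Let $w=\phi/g$, extended by $0$. Since $|g|\ge c_*$ on $I'$, $w\in C_c^\infty(0,T)$. From
$$w''=\frac{\phi''}{g}-\frac{2\phi'g'}{g^2}+\phi\Big(\frac1g\Big)''$$
and the bounds on $g,g',g''$, uniform in $\zeta$, we get $\|w''\|_\infty\le C(n+1)^2$. The sine coefficients $c_m=\frac2T\int_0^Tw\,h_m$ satisfy, by two integrations by parts (no boundary terms, since $w$ has compact support in $(0,T)$),
$$|c_m|=\frac2T\Big(\frac{T}{\pi m}\Big)^2\Big|\int_0^Tw''h_m\Big|\le C(n+1)^2m^{-2}. \tag{9}$$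
The odd $2T$-periodic extension of $w$ is smooth, so $w=\sum_{m\ge1}c_mh_m$ absolutely and uniformly. Since $\phi=gw$, (7) gives
$$\sum_k\sigma_k\phi(t_k)=\sum_{m\ge1}c_m\sum_k\sigma_kh_m(t_k)g(t_k)=-\sum_{m\ge1}c_m\,\zeta\cdot V_mF. \tag{10}$$
Now $|\zeta\cdot V_mF|\le n\ell$, so by (9) the terms with $m>L$ contribute at most $C(n+1)^2\,n\ell\sum_{m>L}m^{-2}\le C'(n+1)^3/L$. This is at most $\frac12$ if $L\ge2C'(n+1)^3$, so we fix $L_n=\lceil2C'(n+1)^3\rceil$. Then (8), (10) and Cauchy–Schwarz give
$$\frac12\le\Big|\sum_{m\le L_n}c_m\,\zeta\cdot V_mF\Big|\le\Big(\sum_mc_m^2\Big)^{1/2}\Big(\sum_{m\le L_n}(\zeta\cdot V_mF)^2\Big)^{1/2}\le C(n+1)^2\,(\zeta^{\mathsf T}M\zeta)^{1/2}. \qquad\square$$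

**Step 6 (endpoints in $K$ force two long intervals).** The purpose is to verify the hypothesis of Lemma 2 whenever $F(t)\in K$. Here the shape of $\Gamma$ enters.

**Lemma 3.** Let $n\ge0$, $x\in Q$, $i\in\{0,1\}$, $t\in\overline{\Delta_n}$ with $F_n^{x,i}(t)\in K$. Then for every unit $\zeta$ there are an interval $I'\subset[0,T]$ with $|g_\zeta|\ge c_*$ on $I'$ and two intervals in $I'$ of length at least $\ell_n$, with $\xi\equiv0$ on one and $\xi\equiv1$ on the other. In particular $n\ge1$.

*Proof.* Let $I=I_\zeta$, and let $I_1=[0,\min I)$ and $I_2=(\max I,T]$, possibly empty. We show that $I'=I_1$ or $I'=I_2$ works. Suppose not. Then for $l=1,2$ there is $a_l\in\{0,1\}$ such that every constancy interval of $\xi|_{I_l}$ with value $1-a_l$ has length less than $\ell_n$. There are at most $n+1$ such intervals, so $\xi=a_l$ on $I_l$ apart from a set of measure at most $(n+1)\ell_n=\delta$. Pick $s\in I$ and let $\hat\xi=a_1$ on $[0,s)$ and $\hat\xi=a_2$ on $[s,T]$. Then $\hat\xi\ne\xi$ on a set of measure at most $\delta+\delta+|I|\le3\delta$. Let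
$$\hat F=e^{-AT}a_1\mathbb 1+\int_0^T\hat\xi_r\,v(T-r)\,dr .$$
By (1) this is the endpoint of the motion that starts at $a_1\mathbb 1$, follows $u_{a_1}$ up to time $s$, hence stays at its equilibrium, and then follows $u_{a_2}$. So $\hat F=a_1\mathbb 1$ if $a_1=a_2$, and $\hat F$ lies on the $u_{a_2}$-trajectory of $a_1\mathbb 1$ otherwise. In all cases $\hat F\in C_0\cup C_1=\partial\Gamma$. But
$$|F-\hat F|\le|e^{-AT}(x-a_1\mathbb 1)|+3\delta\ell\le\tfrac13d_0+\tfrac13d_0<d_0,$$
so $F\notin K$, a contradiction. If $n=0$, then $\xi$ is constant and cannot take both values; hence $F\in K$ is impossible for $n=0$. $\square$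

Lemmas 2 and 3 together give, with $M$ built with $L=L_n$,
$$t\in\overline{\Delta_n},\ F(t)\in K\ \Longrightarrow\ n\ge1,\quad \zeta^{\mathsf T}M\zeta\ge c(n+1)^{-4}\ \text{for all unit }\zeta,\quad \det M\ge c(n+1)^{-4d}. \tag{11}$$

**Step 7 (iterated integration by parts).** The purpose is to move all derivatives off $f$ for each fixed $n\ge1$.

Let $f\in C_c^\infty(U)$. By the chain rule $V_m(f\circ F)=V_mF\cdot\nabla f(F)$, so $\sum_{m\le L_n}V_mF\;V_m(f\circ F)=M\,\nabla f(F)$. Wherever $\det M\neq0$ this gives
$$\nabla f(F)=\sum_{m\le L_n}M^{-1}V_mF\;V_m(f\circ F). \tag{12}$$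
Call $G$ *admissible* if it is smooth on a neighbourhood of $\overline{\Delta_n}$ and vanishes near (in $\mathbb R^n$) every point of $\overline{\Delta_n}$ at which $F\notin K$. The function $\chi(F)p$ is admissible: if $F(t)\notin K$, then $F\notin K$ near $t$ because $K$ is closed, so $\chi(F)=0$ there. For $\kappa\in\{1,\dots,d\}$ put $B_{m,\kappa}=(M^{-1}V_mF)_\kappa$, defined on the open set $O_n=\{\det M\ne0\}$. If $G$ is admissible, then $B_{m,\kappa}G$, extended by $0$ where $G$ vanishes, is again admissible: every point of $\overline{\Delta_n}$ has a neighbourhood on which either $G=0$ (if $F\notin K$) or $\det M>0$ (if $F\in K$, by (11) and continuity), and the two definitions agree on overlaps. Using (12), and then (6) for the function $(f\circ F)B_{m,\kappa}G$,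
$$\int_{\Delta_n}(\partial_\kappa f)(F)\,G\,dt=\int_{\Delta_n}f(F)\,\mathcal L_\kappa G\,dt,\qquad \mathcal L_\kappa G=-\sum_{m\le L_n}(V_m+\operatorname{div}V_m)\big[B_{m,\kappa}G\big], \tag{13}$$
and $\mathcal L_\kappa G$ is admissible. Since $\chi=1$ near $\operatorname{supp}f$, we may start with $G=\chi(F)p$ and apply (13) once for each derivative in $\partial^\gamma$. With $\mathcal L^\gamma$ the resulting composition of $|\gamma|$ operators,
$$\int_{\Delta_n}(\partial^\gamma f)(F)\,p\,dt=\int_{\Delta_n}f(F)\,\mathcal L^\gamma(\chi(F)p)\,dt. \tag{14}$$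

**Step 8 (polynomial bounds).** The purpose is to show that
$$\big|\mathcal L^\gamma(\chi(F)p)\big|\le C_\gamma(n+1)^{q_\gamma}\,\bar\lambda^n\quad\text{on }\overline{\Delta_n},\qquad C_\gamma,q_\gamma\text{ independent of }n,x,i,t. \tag{15}$$

**Definition.** A family of smooth functions of $t\in O_n$, depending on $n,x,i$ and possibly on indices $m\le L_n$, is *tame* if for each $r\ge0$ all derivatives $V_{m_1}\cdots V_{m_r}(\cdot)$ with $m_1,\dots,m_r\le L_n$ are bounded by $C_r(n+1)^{q_r}$ on $\{t\in\overline{\Delta_n}:F(t)\in K\}$, uniformly in all parameters.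

For example $S=\sum_k\sigma_kt_k$ is tame: $|S|\le nT$, $V_mS=\sum_k\sigma_kh_m(t_k)$ is bounded by $n$, $V_{m'}V_mS=\sum_k\sigma_k(h_{m'}h_m')(t_k)$ is bounded by $n\pi L_n/T$, and so on. Products of tame functions are tame by the Leibniz rule. Sums of at most polynomially many tame functions with uniform bounds are tame, and so are $V_m$-derivatives, $m\le L_n$, of tame functions. The following are tame.

* Sums $\sum_k\tau_k\varphi(t_k)$ with $\tau_k\in\{1,\sigma_k\}$ and $\|\varphi\|_{C^r[0,T]}\le C_r(n+1)^{q_r}$ for all $r$. Indeed $V_{m_1}\cdots V_{m_r}$ maps such a sum to $\sum_k\tau_k(D_{m_1}\cdots D_{m_r}\varphi)(t_k)$ with $D_m\varphi=h_m\varphi'$, and $\|h_m\|_{C^r}\le C_rL_n^r$ is polynomially bounded. This covers the components of $F$ (up to bounded constants), the components of $V_mF$, $\operatorname{div}V_m$, and $S_m=\sum_k\sigma_kh_m(t_k)$.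
* The entries of $M$, being sums of $L_n=O((n+1)^3)$ products, and hence $\det M$ and the cofactors of $M$.
* $1/\det M$: its $r$-fold derivatives are sums of a number of terms depending only on $r$, each a constant times $(\det M)^{-1-l}$, $l\le r$, times a product of derivatives of $\det M$; now use (11). Hence the entries of $M^{-1}$ and the $B_{m,\kappa}$ are tame.
* $(\partial^{\gamma'}\chi)(F)$, by the chain rule.

Finally, (4) gives $V_mp=(\lambda_1-\lambda_0)S_m\,p$. So if $H$ is tame, then on $O_n$
$$\mathcal L_\kappa(Hp)=-\sum_{m\le L_n}\Big[V_m(B_{m,\kappa}H)+\big(\operatorname{div}V_m+(\lambda_1-\lambda_0)S_m\big)B_{m,\kappa}H\Big]\,p,$$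
which is a tame function times $p$. Starting from $H=\chi(F)$, induction shows that $\mathcal L^\gamma(\chi(F)p)$ is a tame function times $p$ at points with $F\in K$, and it is $0$ at the other points of $\overline{\Delta_n}$ by admissibility. As $p\le\bar\lambda^n$, (15) follows.

**Step 9 (summation over $n$).** The purpose is to let $1/n!$ absorb the polynomial losses. Apply (5) with $\partial^\gamma f$ in place of $f$, $f\in C_c^\infty(U)$. The term $n=0$ vanishes, since $F\notin K$ there by (11). For $n\ge1$ use (14), (15) and $|\Delta_n|=T^n/n!$: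
$$\Big|\int\partial^\gamma f\,d\mu_j\Big|\le C_\gamma\|f\|_\infty\sum_{n\ge1}(n+1)^{q_\gamma}\frac{(\bar\lambda T)^n}{n!}\le C'_\gamma\|f\|_\infty .$$
By Lemma 1, $\mu_j$ has a $C^\infty$ density on $U$. Exhausting $\mathbb R^2\setminus\partial\Gamma$ by such sets $U$, and noting that the continuous densities agree on overlaps, proves Theorem 1. $\blacksquare$

## Cyclic vectors, the convex set $R$, and Theorems 2 and 3

Now let $A\in\mathbb R^{d\times d}$ have all eigenvalues in $\{\operatorname{Re}>0\}$, and let $e\in\mathbb R^d$ be *cyclic*: $e,Ae,\dots,A^{d-1}e$ span $\mathbb R^d$. For $A=\mathrm{diag}(1,2)$ the vector $(1,1)$ is cyclic and $(1,0)$ is not. For the Jordan block $A=\begin{pmatrix}1&1\\0&1\end{pmatrix}$, $e=(0,1)$ is cyclic because $Ae=(1,1)$. For $A$ the identity with $d=2$ nothing is cyclic.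

Switch between $u_i(x)=A(ie-x)$, $i=0,1$, at rates $\lambda_0,\lambda_1>0$. Put
$$v(r)=Ae^{-Ar}e,\qquad g_\zeta(r)=\zeta\cdot v(r),\qquad R=\Big\{\int_0^\infty\eta(r)v(r)\,dr:\ \eta:(0,\infty)\to[0,1]\ \text{measurable}\Big\}.$$
From here on $g_\zeta$ is a function of $r$; with $r=T-t$ this is the function used before. Fix $b>0$ and $C_1$ with $|v(r)|\le C_1e^{-br}$ for $r\ge0$, possible since all eigenvalues have positive real part.

For $\zeta\neq0$ we have $g_\zeta\not\equiv0$: its derivatives at $0$ are $\pm\zeta\cdot A^{k+1}e$, and $Ae,\dots,A^de$ span $\mathbb R^d$, as $A$ is invertible. The set $R$ is convex. It is compact, because $\{0\le\eta\le1\}$ is weak-* compact in $L^\infty$ and $\eta\mapsto\int\eta v$ is weak-* continuous ($v\in L^1$). Further,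
$$\max_{x\in R}\zeta\cdot x=\int_0^\infty g_\zeta^+\,dr, \tag{16}$$
and the width of $R$ in direction $\zeta$ is $\int|g_\zeta|>0$, so $R$ lies in no hyperplane and has nonempty interior.

**Lemma 4.** Let $(\xi_t)_{t\in\mathbb R}$ be the stationary two-state chain, with stationary law $(\pi_0,\pi_1)$, and let $X_t=\int_0^\infty\xi_{t-r}v(r)\,dr$. The law of $(X_0,\xi_0)$ is invariant for the PDMP, and it is the only invariant law.

*Proof.* Since $v(t-s)=e^{-At}v(-s)$, splitting the integral over past times at $0$ gives $X_t=e^{-At}X_0+\int_0^t\xi_sv(t-s)\,ds$, so $X$ solves $\dot X=A(\xi e-X)$. As $X_0$ is a function of $(\xi_s)_{s\le0}$, given $\xi_0$ it is independent of the future of $\xi$. So $(X_t,\xi_t)$ is the PDMP, and it is stationary. For uniqueness, the $\xi$-marginal of any invariant law is $(\pi_0,\pi_1)$. Given two invariant laws, take one chain $\xi$ on $[0,\infty)$ with $\xi_0\sim\pi$, and starting points $X_0,X_0'$ drawn from the two conditional laws given $\xi_0$, independent of the later chain given $\xi_0$. Both processes are stationary, and $X_t-X_t'=e^{-At}(X_0-X_0')\to0$.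 So the two laws give the same integral to every bounded uniformly continuous function, and they coincide. $\square$

Write $\mu_j=P(X_0\in\cdot\,,\xi_0=j)$. Clearly $\mu_j(R^c)=0$. Recall that the *singular support* of a density is the complement of the largest open set on which it agrees a.e. with a $C^\infty$ function.

**Theorem 2.** If all eigenvalues of $A$ are real, then for all $\lambda_0,\lambda_1>0$ the measures $\mu_0,\mu_1$ have densities $\rho_0,\rho_1$, which are $C^\infty$ on $\mathbb R^d\setminus\partial R$ (and $0$ outside $R$). Conversely, for each $j$ and each $y\in\partial R$, $\rho_j$ does not agree a.e. with a $C^\infty$ function on any neighbourhood of $y$. So the singular support of each $\rho_j$ is exactly $\partial R$.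

**Theorem 3.** For $d=2$, the following are equivalent: (a) for all $\lambda_0,\lambda_1>0$ the invariant law has $C^\infty$ densities on $\operatorname{int}R=\operatorname{int}\operatorname{supp}\mu_j$; (b) $A$ has real eigenvalues.

For $d=1$, $A=a$, $e=1$ we get $R=[0,1]$. The explicit densities are smooth inside and never smooth across an endpoint: near $0$, $\rho_0$ is $x^{\lambda_0/a-1}$ times a positive smooth function for $x>0$ and is $0$ for $x<0$, and this is not $C^\infty$ even when the exponent is a nonnegative integer.

## Zeros of exponential polynomials and the boundary of $R$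

**Lemma 5.** If $A$ has real spectrum and $\zeta\ne0$, then $g_\zeta$ has at most $d-1$ real zeros, counted with multiplicity.

*Proof.* By the Jordan form, $g_\zeta=\sum_kP_k(r)e^{a_kr}$ with distinct real $a_k$, nonzero real polynomials $P_k$, and $N=\sum_k(\deg P_k+1)\le d$. It is not identically zero. We show by induction on $N$ that such a function has at most $N-1$ zeros. For $N=1$ it is $ce^{ar}$ with $c\neq0$. For $N>1$ multiply by $e^{-a_1r}$, which keeps the zeros, and differentiate. The term $P_1$ becomes $P_1'$, of degree one less (or it disappears if $P_1$ is constant). Each other term $P_ke^{(a_k-a_1)r}$ becomes $Q_ke^{(a_k-a_1)r}$ with $\deg Q_k=\deg P_k$, because $a_k\ne a_1$. So the derivative is of the same type with $N-1$ in place of $N\ge2$. It is nonzero and has at most $N-2$ zeros. By Rolle's theorem, counting multiplicities, the function has at most $N-1$. $\square$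

**Lemma 6.** Let $A$ have real spectrum. If $\int\eta v\in\partial R$, then $\eta$ is a.e. equal to a $\{0,1\}$-valued function with at most $d-1$ jumps on $(0,\infty)$. Conversely, $\int\eta v\in\partial R$ for every such $\eta$.

*Proof.* Let $y=\int\eta v\in\partial R$, and take a supporting vector $\zeta\ne0$ at $y$: $\zeta\cdot y=\max_R\zeta\cdot x$. By (16), $\int(g_\zeta^+-\eta g_\zeta)\,dr=0$. The integrand is nonnegative, hence zero a.e., so $\eta=1$ where $g_\zeta>0$ and $\eta=0$ where $g_\zeta<0$, a.e. By Lemma 5 the zeros of $g_\zeta$ are at most $d-1$ in number, so $\eta$ agrees a.e. with a function with at most $d-1$ jumps.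

Conversely, let $\eta$ jump exactly at $0<r_1<\dots<r_q$, $q\le d-1$. The conditions that $g_\zeta$ vanish at $r_1,\dots,r_q$ and at the $d-1-q$ points $-1,-2,\dots,-(d-1-q)$ are $d-1$ linear equations for $\zeta\in\mathbb R^d$, so some $\zeta\neq0$ satisfies them. By Lemma 5 these are all the zeros of $g_\zeta$ and they are simple. So on $(0,\infty)$ the function $g_\zeta$ changes sign exactly at $r_1,\dots,r_q$, and after replacing $\zeta$ by $-\zeta$ if needed, $\eta=1_{\{g_\zeta>0\}}$ a.e. By (16), $\int\eta v$ maximizes $\zeta\cdot x$ over $R$, so it lies in $\partial R$. $\square$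

For $d=2$, $A=\mathrm{diag}(\alpha,\beta)$, $e=\mathbb 1$, functions $\eta$ with at most one jump give $0$, $\mathbb 1$, $\int_0^sv=\mathbb 1-e^{-As}\mathbb 1$ and $\int_s^\infty v=e^{-As}\mathbb 1$. So $\partial R=C_0\cup C_1=\partial\Gamma$ and $R=\Gamma$: Theorem 2 contains Theorem 1, with singularities on all of $\partial\Gamma$ in addition.

## Mass near endpoints of step paths

The next lemma gives a lower bound for small balls. It holds for every spectrum allowed in the setting.

**Lemma 7.** Let $\eta$ be $\{0,1\}$-valued on $(0,\infty)$ with exactly $q<\infty$ jumps, $y=\int\eta v$, and $j\in\{0,1\}$. There are $C,c,\epsilon_0>0$ with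
$$\mu_j(B(y,C\epsilon))\ge c\,\epsilon^{\,q+1+\bar\lambda/b}\qquad(0<\epsilon<\epsilon_0).$$
Consequently $\operatorname{supp}\mu_j=R$.

*Proof.* Let the jumps be at $r_1<\dots<r_q$ and let $T_\epsilon=b^{-1}\log(1/\epsilon)$. For small $\epsilon$ the intervals $(0,\epsilon)$ and $[r_l,r_l+\epsilon]$ are disjoint and lie in $(0,T_\epsilon)$. Consider the event that $\xi_0=j$ and that $r\mapsto\xi_{-r}$ on $[0,T_\epsilon]$ has exactly one jump in each $[r_l,r_l+\epsilon]$, exactly one jump in $(0,\epsilon)$ if $\eta(0+)\ne j$, and no others. On it, $\xi_{-r}=\eta(r)$ for $r\le T_\epsilon$ outside a set of measure at most $(q+1)\epsilon$, so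
$$|X_0-y|\le(q+1)\epsilon\,\sup_{r\ge0}|v(r)|+\int_{T_\epsilon}^\infty C_1e^{-br}dr\le C\epsilon .$$
The stationary two-state chain is reversible ($\pi_0\lambda_0=\pi_1\lambda_1$), so $r\mapsto\xi_{-r}$ is again the chain with rates $\lambda_0,\lambda_1$. With $N\le q+1$ prescribed jump windows, each of length $\epsilon$, the event has probability at least $\pi_j\min(\lambda_0,\lambda_1)^N\epsilon^Ne^{-\bar\lambda T_\epsilon}\ge c\,\epsilon^{q+1+\bar\lambda/b}$.

For the support, it suffices that the points $\int\eta v$ with $\eta$ a $\{0,1\}$-valued step function with finitely many jumps are dense in $R$. Given a measurable $\eta$ and a large integer $T'$, divide $[0,T']$ into intervals of length $1/N$. Let $\eta_N$ be $1$ on the initial part of each, of length $\int\eta$ over that interval, $0$ on the rest, and $0$ beyond $T'$. On each interval $\eta-\eta_N$ has integral zero, so replacing $v$ there by its value at the left endpoint costs at most $N^{-2}\sup|v'|$. Altogether $|\int(\eta-\eta_N)v|\le T'N^{-1}\sup|v'|+\int_{T'}^\infty|v|$, which is small for $T'$ and then $N$ large. $\square$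

## Smoothness off $\partial R$ in dimension $d$

We prove the first half of Theorem 2, so the spectrum of $A$ is real. First, $\mu_j(\partial R)=0$: if $X_0=\int_0^\infty\xi_{-r}v(r)\,dr\in\partial R$, then by Lemma 6 the path $r\mapsto\xi_{-r}$ has at most $d-1$ jumps, an event of probability $0$. So it suffices that $\mu_j$ has a $C^\infty$ density on every open $U$ with compact closure in $\mathbb R^d\setminus\partial R$.

We run the nine steps above with $\mathcal B=\partial R$, $Q=R$, and the present $A,e,d,\mu_i$. Steps 1, 3, 4, 5, 7, 8 and 9 are written for these letters. They use the smoothness and boundedness of $v$ on $[0,T]$, the identity $\frac d{ds}e^{-A(T-s)}e=v(T-s)$, the invariance of the law, and property (11). So only the constants of Step 2 and Lemma 3 of Step 6 have to be replaced.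

*Constants.* Let $\overline U\subset\mathbb R^d\setminus\partial R$, $\chi$, $K$ be as in Step 2, and $d_0=\operatorname{dist}(K,\partial R)$. Choose $T$ with $\|e^{-AT}\|\sup_{x\in R,\,a\in\{0,1\}}|x-ae|\le d_0/3$, and $\delta\in(0,T)$ with $(d+1)\,\delta\,\sup_{r\ge0}|v(r)|\le d_0/3$. We claim there is $c_*>0$ such that for each unit $\zeta$ the set $\{t\in[0,T]:|g_\zeta(T-t)|<c_*\}$ is contained in a union of at most $d-1$ closed intervals of total length at most $\delta$. Otherwise there are unit $\zeta_k\to\zeta$ violating this with constants $c_k\to0$. By Lemma 5, $t\mapsto g_\zeta(T-t)$ has at most $d-1$ zeros in $[0,T]$. Its modulus is bounded below by some $\kappa_0>0$ on $[0,T]$ outside the open $\frac{\delta}{2d}$-neighbourhoods of these zeros. Since $g_{\zeta_k}\to g_\zeta$ uniformly on $[0,T]$, for large $k$ we have $|g_{\zeta_k}(T-t)|\ge\kappa_0/2>c_k$ there. So the small set of $\zeta_k$ lies in the closures of at most $d-1$ such neighbourhoods, of total length at most $(d-1)\delta/d<\delta$, a contradiction.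

**Lemma 8.** With these constants, Lemma 3 holds with $g_\zeta(T-\cdot)$ in place of $g_\zeta$.

*Proof.* Fix a unit $\zeta$, let $I_1<\dots<I_p$ be the complementary intervals in $[0,T]$ of the at most $d-1$ closed intervals just found, so $p\le d$; and $p\ge1$ since $\delta<T$. On each $I_l$ we have $|g_\zeta(T-\cdot)|\ge c_*$. Suppose $F\in K$ but no $I_l$ contains two intervals of length at least $\ell_n=\delta/(n+1)$ on which $\xi$ is constantly $0$ and constantly $1$. Then on each $I_l$ there is $a_l\in\{0,1\}$ such that the constancy intervals of value $1-a_l$, at most $n+1$ of them, are shorter than $\ell_n$. So $\xi=a_l$ on $I_l$ off a set of measure at most $\delta$. Let $\hat\xi$ be equal to $a_l$ on $I_l$ and on the gap following it, and to $a_1$ before $I_1$. Then $\hat\xi$ has at most $p-1\le d-1$ jumps and differs from $\xi$ on a set of measure at most $p\delta+\delta\le(d+1)\delta$. Let $a=\hat\xi_0$ and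
$$\hat F=e^{-AT}ae+\int_0^T\hat\xi_s\,v(T-s)\,ds=\int_0^\infty\hat\eta(r)\,v(r)\,dr,\qquad \hat\eta(r)=\begin{cases}\hat\xi_{T-r},&r\le T,\\ a,&r>T,\end{cases}$$
where we used $e^{-AT}e=\int_T^\infty v(r)\,dr$. There is no jump of $\hat\eta$ at $T$, so $\hat\eta$ has, up to a.e. equality, at most $d-1$ jumps on $(0,\infty)$, and $\hat F\in\partial R$ by Lemma 6. But
$$|F-\hat F|\le\|e^{-AT}\|\,|x-ae|+(d+1)\,\delta\,\sup_{r\ge0}|v(r)|\le\tfrac23d_0<d_0,$$
so $F\notin K$, a contradiction. For $n=0$ the path is constant, so the conclusion of the lemma is impossible and $F\notin K$. $\square$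

Lemmas 2 and 8 give (11) in dimension $d$, and Steps 7–9 give the bounds required by Lemma 1. Hence $\mu_j$ has a $C^\infty$ density on $\mathbb R^d\setminus\partial R$. With $\mu_j(\partial R)=0$ and $\mu_j(R^c)=0$, this density is the full density $\rho_j$, and it vanishes outside $R$.

## Singularity at every point of $\partial R$

We prove the second half of Theorem 2. The plan is to compare two bounds on the mass of small balls: a smooth density would vanish to infinite order at a boundary point, but Lemma 7 allows only polynomial smallness.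

Suppose $\rho_j$ agrees a.e. on $B(y,2r_0)$, $y\in\partial R$, with a $C^\infty$ function $\tilde\rho$. Then $\tilde\rho=0$ on the open set $B(y,2r_0)\setminus R$, so all its derivatives vanish there. Every point of $\partial R$ is a limit of points of $R^c$, so by continuity all derivatives of $\tilde\rho$ vanish on $\partial R\cap B(y,2r_0)$, in particular at $y$. By Taylor's formula $|\tilde\rho(x)|\le C_N|x-y|^N$ on $B(y,r_0)$ for every $N$. Hence for each fixed $C$, each $N$ and all small $\epsilon$,
$$\mu_j(B(y,C\epsilon))\le C_N'\,\epsilon^N. \tag{17}$$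
By Lemma 6, $y=\int\eta_yv$ with $\eta_y$ a $\{0,1\}$-valued function with $q\le d-1$ jumps. Lemma 7 gives $\mu_j(B(y,C\epsilon))\ge c\,\epsilon^{q+1+\bar\lambda/b}$ for small $\epsilon$, which contradicts (17) for $N>q+1+\bar\lambda/b$. So $\partial R$ is contained in the singular support of $\rho_j$. By the first half, the singular support is contained in $\partial R$. This proves Theorem 2. $\blacksquare$

## Non-real eigenvalues in the plane

We prove Theorem 3. By Lemma 7, $\operatorname{int}R=\operatorname{int}\operatorname{supp}\mu_j$ in every case, and (b)$\Rightarrow$(a) is contained in Theorem 2. It remains to show that (a) fails if $A$ has eigenvalues $a\pm i\omega$ with $a>0$, $\omega\ne0$.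

The first point is that the equilibrium $0$ of $u_0$ is now an interior point of $R$. For $\zeta\neq0$ we have $g_\zeta(r)=\varrho\,e^{-ar}\cos(\omega r+\theta)$ with $\varrho\ne0$, because $g_\zeta\not\equiv0$. This is positive on some intervals of $(0,\infty)$, so $\max_R\zeta\cdot x=\int g_\zeta^+>0$ by (16). Since $0\in R$ (take $\eta=0$), and no $\zeta\ne0$ satisfies $\zeta\cdot x\le0$ on all of $R$, there is no supporting hyperplane at $0$, so $0\in\operatorname{int}R$.

The second point is that slow switching piles mass up near $0$. As $A$ is diagonalizable over $\mathbb C$, $|v(r)|\le Ce^{-ar}$. On the event that $\xi_{-r}=0$ for $0\le r\le a^{-1}\log(1/\epsilon)$, which has probability $\pi_0e^{-\lambda_0a^{-1}\log(1/\epsilon)}=\pi_0\,\epsilon^{\lambda_0/a}$, we have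
$$|X_0|\le\int_{a^{-1}\log(1/\epsilon)}^\infty Ce^{-ar}dr=C'\epsilon .$$
So $\mu_0(B(0,C'\epsilon))\ge\pi_0\,\epsilon^{\lambda_0/a}$. If $\mu_0$ had a density bounded near $0$, the left side would be $O(\epsilon^2)$, which is impossible for $\lambda_0<2a$ as $\epsilon\to0$. Hence for $\lambda_0<2a$ the measure $\mu_0$ has no $C^\infty$ density near the interior point $0$, and (a) fails. $\blacksquare$

For example, $A=\begin{pmatrix}1&-\omega\\\omega&1\end{pmatrix}$ with $\omega\neq0$ and $e=(1,0)$ satisfies the hypotheses, because $Ae=(1,\omega)$ is independent of $e$. Here $a=1$, so for every $\lambda_0<2$ the measure $\mu_0$ has no density that is bounded near $0$.
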